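\title{The intersection of all maximal Hardy fields is closed under compositional inversion}

\begin{abstract}
Let $\mathrm E$ be the intersection of all maximal Hardy fields. We show that the compositional inverse of every $g\in\mathrm E$ with $g(t)\to+\infty$ lies in $\mathrm E$. More generally, for each maximal Hardy field $H$, the differentially algebraic germs tending to $+\infty$ that map the positive infinite elements of $H$ into $H$ by composition form a group. It follows that the positive infinite elements of $\mathrm E$ are exactly the germs that permute the maximal Hardy fields by right composition. The proof conjugates $g$ by iterated exponentials and logarithms to a germ $x+\varepsilon$ with $\varepsilon$ small, uses the differential intermediate value property once to solve in $H$ an algebraic differential equation nearly satisfied by the inverse, and rules out every such solution other than the inverse by a lower bound on approximate solutions of the linearized equation.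
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal C^{<\infty}$ be the set of germs at $+\infty$ of real-valued functions $f$, defined on a half-line $(a,+\infty)$, such that for each $k\in\mathbb N$ the function $f$ is $k$ times differentiable on some half-line. We use the same letter for a function and its germ, identify real numbers with constant germs, and write $x$ for the germ of the identity. With pointwise operations and the derivation $\partial\colon f\mapsto f'$, the set $\mathcal C^{<\infty}$ is a differential ring and an $\mathbb R$-algebra. It is partially ordered by declaring $f<g$ if $f(t)<g(t)$ for all large $t$. We write $g>\mathbb R$ if $g(t)\to+\infty$; for such $g$ the composite germ $f\circ g$ is well defined.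

A \emph{Hardy field} is a differential subfield of $\mathcal C^{<\infty}$ that contains $\mathbb R$, and a germ is \emph{hardian} if it lies in some Hardy field. A nonzero element of a Hardy field $K$ is invertible, so it is eventually without zeros and has an eventual sign. Hence $K$ is linearly ordered, and neither its elements nor their derivatives oscillate. Put $K^{>\mathbb R}=\{g\in K:g>\mathbb R\}$. If $g\in K^{>\mathbb R}$, then $g'\neq0$, so $g'>0$, and $g$ has a compositional inverse $g^{-1}\in\mathcal C^{<\infty}$ with $g^{-1}>\mathbb R$. Throughout, $g^{-1}$ denotes this inverse when $g$ is a germ being composed, and reciprocals of germs are written $1/g$. The field $K$ \emph{has composition} if $f\circ g\in K$ for $f\in K$, $g\in K^{>\mathbb R}$, and it \emph{has inversion} if moreover $g^{-1}\in K$ for all $g\in K^{>\mathbb R}$.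

A Hardy field is \emph{maximal} if it is not properly contained in another Hardy field. Let $\mathcal M$ be the set of maximal Hardy fields and
\[
\mathrm E=\bigcap_{H\in\mathcal M}H .
\]
Every Hardy field lies in a maximal one, so a germ belongs to $\mathrm E$ exactly when, for every Hardy field $K$, some Hardy field contains both $K$ and the germ. Thus $\mathrm E$ collects the germs that are compatible with every choice of a non-oscillating scale of growth. It contains $x$ and is closed under $\exp$ and under $\log$ of positive elements. By a result of Boshernitzan, $\mathrm E$ is a Hardy field with composition (a short argument is given after Lemma~\ref{lem:change}), so $\mathrm E^{>\mathbb R}$ is a monoid under composition. The question, taken from \cite{Bag}, is whether $\mathrm E$ has inversion, that is, whether this monoid is a group. For instance $xe^x\in\mathrm E$, and one asks whether the germ $y>\mathbb R$ with $ye^y=x$ lies in every maximal Hardy field.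

\begin{theorem}\label{thm:main}
If $g\in\mathrm E$ and $g>\mathbb R$, then $g^{-1}\in\mathrm E$.
\end{theorem}

There are two reasons to expect this answer, and each leaves a gap. First, if $g\in H\in\mathcal M$ and $g>\mathbb R$, then $H\circ g^{-1}=\{f\circ g^{-1}:f\in H\}$ is again a maximal Hardy field, and it contains $g^{-1}$. So for $g\in\mathrm E^{>\mathbb R}$ the inverse lies in every field in the image of the injective map $H\mapsto H\circ g^{-1}$ from $\mathcal M$ to itself, but nothing so far says that this map is onto. Second, we shall see that the elements of $\mathrm E$ and their inverses satisfy algebraic differential equations, and maximal Hardy fields solve many such equations. But an equation has many solutions, and one has to show that a given $H$ contains the particular solution $g^{-1}$.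

We prove a statement about a single maximal Hardy field. A germ $f$ is \emph{d-algebraic} (differentially algebraic over $\mathbb R$) if $P(f,f',\dots,f^{(r)})=0$ for some $r$ and some nonzero real polynomial $P$. For $H\in\mathcal M$ let $D_H$ be the set of d-algebraic germs $g>\mathbb R$ in $\mathcal C^{<\infty}$ such that $g\circ\varphi\in H$ for all $\varphi\in H^{>\mathbb R}$. Taking $\varphi=x$ shows $D_H\subseteq H^{>\mathbb R}$, so each $g\in D_H$ has a compositional inverse.

\begin{theorem}\label{thm:DH}
Let $H\in\mathcal M$, $g\in D_H$ and $\psi\in H^{>\mathbb R}$. Then $g^{-1}\circ\psi\in H$. Hence $D_H$ is a group under composition and acts on $H^{>\mathbb R}$ by the bijections $\varphi\mapsto g\circ\varphi$.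
\end{theorem}

\begin{theorem}\label{thm:perm}
For a germ $g\in\mathcal C^{<\infty}$ with $g>\mathbb R$, we have $g\in\mathrm E$ if and only if $H\circ g\in\mathcal M$ for all $H\in\mathcal M$. Each $g\in\mathrm E^{>\mathbb R}$ permutes $\mathcal M$ by $H\mapsto H\circ g$. In particular $f\circ g$ is hardian whenever $f$ is hardian and $g\in\mathrm E^{>\mathbb R}$.
\end{theorem}

Section~\ref{sec:prelim} lists the facts on Hardy fields that we use, and Section~\ref{sec:example} inverts $x+e^{-x}$ by hand. Section~\ref{sec:dalg} shows $\mathrm E^{>\mathbb R}\subseteq D_H$, which reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:DH}. Section~\ref{sec:levels} reduces the latter to germs $x+\varepsilon$ with $|\varepsilon|\le e^{-x}$, Section~\ref{sec:core} treats these germs, and Section~\ref{sec:rest} completes the proofs.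

\section{Hardy fields}\label{sec:prelim}

\subsection*{Conventions}
Inequalities between germs hold eventually, with a threshold that may depend on all the data involved. For $b$ eventually without zeros, $a\prec b$ (also written $b\succ a$) means $a/b\to0$; $a\asymp b$ means that $a/b$ has a finite nonzero limit; and $a\sim b$ means $a/b\to1$. We write $\exp_n$ and $\log_n$ for the $n$-fold iterates of $\exp$ and $\log$, and $\ell_n=\log_n x$, so $\ell_0=x$. For a differential ring $B$, the ring of differential polynomials is $B\{Y\}=B[Y,Y',Y'',\dots]$; an element of $B[Y,\dots,Y^{(r)}]$ has \emph{order at most $r$}, and $P(f)$ is obtained by substituting $f^{(j)}$ for $Y^{(j)}$. If $f,g$ lie in a Hardy field, $\mathbb R\langle f,g\rangle$ is the differential subfield that they generate over $\mathbb R$.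

\subsection*{Cited facts}
The following facts are classical (Bourbaki; Boshernitzan \cite{Bos}; Rosenlicht \cite{Ros}). Every Hardy field is contained in a maximal one. A maximal Hardy field contains $x$, is real closed, and is closed under $\exp$ and under $\log$ of positive elements; it therefore contains $a^p=\exp(p\log a)$ for each positive element $a$ and each $p\in\mathbb R$. Germs in a Hardy field have limits in $[-\infty,\infty]$ and are eventually monotone.

The only non-elementary input is the differential intermediate value property, which the general proof uses once, in Section~\ref{sub:end}.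

\begin{theorem}[Aschenbrenner--van den Dries--van der Hoeven]\label{thm:divp}
Let $H\in\mathcal M$, $P\in H\{Y\}$, and $f<g$ in $H$. If $P(f)$ and $P(g)$ are nonzero and of opposite sign, then $P(y)=0$ for some $y\in H$ with $f<y<g$.
\end{theorem}

This is obtained as follows. Every maximal Hardy field is H-closed \cite{ADHmax} (we do not need the definition), and it has small derivation, meaning that $a\prec1$ implies $a'\prec1$, by Lemma~\ref{lem:deriv}(a) below. The theory of H-closed fields with small derivation is complete, and the field of grid-based transseries is a model of it \cite{ADHbook}. The property in Theorem~\ref{thm:divp} is a scheme of first-order sentences, one for each bound on order and degree, and it holds for grid-based transseries \cite{vdH}.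

\subsection*{Orders of magnitude}
Two consequences of the linear order and of the existence of limits are used constantly. Let $a,b$ lie in a Hardy field $K$.
\begin{equation}\label{eq:often}
\text{If $a(t)>b(t)$ for arbitrarily large $t$, then $a>b$.}
\end{equation}
If $a,b\ne0$, then exactly one of $a\prec b$, $a\asymp b$, $a\succ b$ holds. In particular, elements of $K^\times$ from pairwise distinct $\asymp$-classes are linearly independent over $\mathbb R$, because a nontrivial linear combination is $\sim$ its largest term.

\begin{lemma}\label{lem:deriv}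
Let $a,b$ lie in a Hardy field.
\begin{enumerate}
\item[(a)] If $a\prec1$, then $a'\prec1$. If $0\ne b\prec a\prec1$, then $b'\prec a'$. If $|a|,|b|\to\infty$ and $a\succ b$, then $a'\succ b'$.
\item[(b)] If $0\ne a\prec1$, then $|a'|\le|a|\log^2|a|$, and $|a^{(j)}|\le|a|^{7/8}$ for every $j$.
\item[(c)] If $0\ne a\prec1$, then $|a'|\ge x^{-2}|a|$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work in a maximal Hardy field containing $a,b$.

(a) The germ $a'$ has a limit, and $a(t+1)-a(t)=a'(\xi)$ with $\xi\in(t,t+1)$ tends to $0$, so the limit is $0$. In the other two statements $a$ is not constant, so $a'\neq0$ and $b'/a'$ has a limit, which by L'H\^opital's rule equals $\lim b/a=0$.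

(b) Put $\Lambda=-\log|a|\to+\infty$, so $\Lambda'>0$. If $\Lambda'>\Lambda^2$, then $(-1/\Lambda)'>1$ and $-1/\Lambda\to+\infty$, which is absurd. So $|a'|=|a|\Lambda'\le|a|\Lambda^2$, and hence $|a'|\le|a|^{1-\epsilon}$ for every real $\epsilon>0$. Since $a$ is not constant, $0\ne a'\prec1$ by (a), so the bound can be iterated and gives $|a^{(j)}|\le|a|^{(1-\epsilon)^j}$. Given $j$, choose $\epsilon$ with $(1-\epsilon)^j\ge7/8$.

(c) Otherwise $|(\log|a|)'|<x^{-2}$, and $\log|a|$ would be bounded.
\end{proof}

\subsection*{Change of variable}

\begin{lemma}\label{lem:change}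
Let $K\ni x$ be a Hardy field and $f\in K^{>\mathbb R}$.
\begin{enumerate}
\item[(a)] $K\circ f^{-1}$ is a Hardy field containing $x$ and $f^{-1}$.
\item[(b)] If $K\in\mathcal M$, then $K\circ f^{-1}\in\mathcal M$.
\item[(c)] If $K\in\mathcal M$ and $g\in\mathrm E$, then $g\circ f\in K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $a\mapsto a\circ f^{-1}$ is a morphism of $\mathbb R$-algebras $K\to\mathcal C^{<\infty}$, so its image is a field. Moreover $(a\circ f^{-1})'=(a'/f')\circ f^{-1}$, $x=f\circ f^{-1}$ and $f^{-1}=x\circ f^{-1}$.

(b) Let $K_1\supseteq K\circ f^{-1}$ be a Hardy field. The field $K_1\circ f$ contains $K$, in particular $f'$, and $(b\circ f)'=(b'\circ f)f'$ shows that it is closed under $\partial$. By maximality $K_1\circ f=K$, that is, $K_1=K\circ f^{-1}$.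

(c) By (b), $g\in K\circ f^{-1}$, say $g=a\circ f^{-1}$ with $a\in K$, and then $g\circ f=a$.
\end{proof}

Part (c), applied with $f\in\mathrm E^{>\mathbb R}$ and all $K\in\mathcal M$, shows that $\mathrm E$ has composition.

\subsection*{Differentially algebraic germs}
Let $F\subseteq K$ be differential fields of characteristic $0$, let $g\in K$, and suppose $P(g)=0$ with $0\ne P\in F\{Y\}$. Take $P$ of minimal order $r$ and then of minimal degree in $Y^{(r)}$. The \emph{separant} $S=\partial P/\partial Y^{(r)}$ satisfies $S(g)\ne0$, and differentiating $P(g)=0$ gives $g^{(r+1)}\in F(g,\dots,g^{(r)})$. So this field is closed under $\partial$ and has finite transcendence degree over $F$. Conversely, if $g$ lies in a differential field of finite transcendence degree over $\mathbb R$, then $g,g',g'',\dots$ are algebraically dependent, so $g$ is d-algebraic. Taking $F=\mathbb R(x)$ we see that a hardian germ $g$ is d-algebraic if and only if $\mathbb R\langle x,g\rangle$ has finite transcendence degree over $\mathbb R$, and if and only if $P(g)=0$ for some nonzero $P\in\mathbb R[x]\{Y\}$.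

\begin{lemma}\label{lem:invdalg}
If $g>\mathbb R$ is hardian and d-algebraic, then $x$ and $g^{-1}$ lie in a Hardy field of finite transcendence degree over $\mathbb R$. In particular $g^{-1}$ and $g^{-1}-x$ are hardian and d-algebraic.
\end{lemma}

\begin{proof}
Take $\mathbb R\langle x,g\rangle\circ g^{-1}$. It is a Hardy field containing $x$ and $g^{-1}$ by Lemma~\ref{lem:change}(a), and it is isomorphic over $\mathbb R$ to the field $\mathbb R\langle x,g\rangle$.
\end{proof}

\begin{lemma}\label{lem:monoid}
Let $H\in\mathcal M$.
\begin{enumerate}
\item[(a)] $D_H$ contains $x$, $\exp$ and $\log$, and it is closed under composition.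
\item[(b)] If $w\in H^{>\mathbb R}$ and $H_1=H\circ w^{-1}$, then $D_H\subseteq D_{H_1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The germs $x$, $\exp$, $\log$ are zeros of $Y'-1$, $Y'-Y$, $Y''+(Y')^2$, and they map $H^{>\mathbb R}$ into $H$. Let $g_1,g_2\in D_H$. For $\varphi\in H^{>\mathbb R}$ we have $g_2\circ\varphi\in H^{>\mathbb R}$, hence $g_1\circ g_2\circ\varphi\in H$. It remains to see that $g_1\circ g_2$ is d-algebraic. Put $F_i=\mathbb R\langle x,g_i\rangle$. From $g_1\circ g_2\in H$ and $g_1^{(k+1)}\circ g_2=(g_1^{(k)}\circ g_2)'/g_2'$ we get $g_1^{(k)}\circ g_2\in H$ for all $k$, so $F_1\circ g_2\subseteq H$. Let $F$ be the subfield of $H$ generated by $F_1\circ g_2$ and $F_2$. It has finite transcendence degree, it contains $g_1\circ g_2$, and it is closed under $\partial$ because $(b\circ g_2)'=(b'\circ g_2)g_2'\in F$ for $b\in F_1$.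

(b) An element of $H_1^{>\mathbb R}$ has the form $\varphi\circ w^{-1}$ with $\varphi\in H^{>\mathbb R}$, and for $g\in D_H$ we have $g\circ(\varphi\circ w^{-1})=(g\circ\varphi)\circ w^{-1}\in H_1$.
\end{proof}

\section{An example: the inverse of $x+e^{-x}$}\label{sec:example}

Let $G=x+e^{-x}\in\mathrm E$, $h=G^{-1}$, $\theta=h-x$, and fix $H\in\mathcal M$. We show $\theta\in H$. From $h+e^{-h}=x$ we get $\theta=-e^{-h}=-e^{-x}e^{-\theta}$. Hence $\theta\to0$, then $\theta=-e^{-x}+O(e^{-2x})$. Differentiating $\theta=-e^{-h}$ gives $\theta'=-\theta(1+\theta')$, so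
\[
Q(\theta)=0,\qquad Q=(1+Y)Y'+Y,
\]
and $\theta'=-\theta/(1+\theta)=O(e^{-x})$.

\emph{Step 1: a zero of $Q$ in $H$ near $\theta$.} Take the approximation $\varphi=-e^{-x}$ of $\theta$ and the width $d=e^{-3x/2}$, both in $H$. Since $\varphi'+\varphi=0$ and $d'+d=-\frac12d$,
\[
Q(\varphi\pm d)=(\varphi'+\varphi)\pm(d'+d)+(\varphi\pm d)(\varphi'\pm d')=\mp\tfrac12e^{-3x/2}+O(e^{-2x}).
\]
The two values have opposite signs, so Theorem~\ref{thm:divp} gives $y\in H$ with $Q(y)=0$ and $|y-\varphi|<d$. Then $|y-\theta|\le2e^{-3x/2}$.

\emph{Step 2: the window is too narrow for a second zero.} Put $\delta=y-\theta$. Then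
\[
0=Q(y)-Q(\theta)=(1+y)\delta'+(1+\theta')\delta .
\]
A solution of this linear equation of order one is either $0$ or without zeros. In the second case $\delta'/\delta=-(1+\theta')/(1+y)=-1+O(e^{-x})$, so $\log|\delta|+x$ converges and $\delta\asymp e^{-x}$. This contradicts $|\delta|\le2e^{-3x/2}$. Hence $\theta=y\in H$.

Both steps rest on one fact about the linear operator $\partial+1$, which is approximately the linearization of $Q$ at $\theta$: its nonzero solutions have size $e^{-x}$, and the width $d$ is much smaller. Because $d$ is far from being a solution, $Q$ changes sign across the window. Because the difference of two zeros of $Q$ is nearly a solution, it cannot fit inside the window. In general the equation has higher order and its linearization cannot be integrated. We then have to produce approximations $\varphi\in H$ of $\theta$, to choose $Q$ so that the leading coefficient of the linearization is not too small, and to find a size below which the linearization has no approximate solutions. This is done in Section~\ref{sec:core}.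

\section{Elements of $\mathrm E$ are differentially algebraic}\label{sec:dalg}

A hardian germ that satisfies no algebraic differential equation is not pinned down by anything: adding a sufficiently small oscillating germ does not change the sign of any differential polynomial in it. The perturbed germ is then hardian too, and no Hardy field contains both.

\begin{proposition}\label{prop:dalg}
Every $g\in\mathrm E$ is d-algebraic.
\end{proposition}

\begin{proof}
Suppose $g\in\mathrm E$ is not d-algebraic. Then $P(g)\ne0$ for all nonzero $P\in\mathbb R[x]\{Y\}$. Let $B=\mathbb R[x,g,g',\dots]$ and let $K$ be its fraction field, a Hardy field. Since $\dim_{\mathbb R}B$ is countable and elements of distinct $\asymp$-classes are linearly independent, $B\setminus\{0\}$ meets only countably many classes. The class of a quotient is determined by the classes of numerator and denominator, so $K^\times$ has countably many classes. Let $a_1,a_2,\dots$ be functions whose germs represent them.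

We build a smooth oscillating $z$ with $z^{(j)}\prec a$ for all $j$ and all $a\in K^\times$. Choose $T_1<T_2<\cdots\to\infty$ such that $a_1,\dots,a_n$ are continuous and without zeros on $[T_n,\infty)$. For integers $k\ge\max(T_1,1)$ put
\[
n(k)=\max\{n:T_n\le k\},\qquad c_k=\frac1k\min_{i\le n(k)}\ \min_{[k,k+1]}|a_i|>0 .
\]
Let $\beta\in C^\infty(\mathbb R)$ be positive on $(0,1)$ and zero elsewhere, and let $z(t)=\sum_kc_k\beta(t-k)$, a smooth function. On $[k,k+1]$ we have $|z^{(j)}|\le\frac1k\sup|\beta^{(j)}|\cdot|a_i|$ for $i\le n(k)$, and $n(k)\to\infty$. So $z^{(j)}\prec a_i$ for all $i,j$, as required.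

Let $0\ne P\in\mathbb R[x]\{Y\}$. Expanding, $P(g+z)-P(g)$ is a finite sum of terms $b\,z^{(j_1)}\cdots z^{(j_q)}$ with $0\ne b\in B$ and $q\ge1$. Here $z^{(j_1)}\prec P(g)/b\in K^\times$ and the other factors $z^{(j)}$ are $\prec1$, so each term is $\prec P(g)$ and $P(g+z)\sim P(g)$. Thus the nonzero elements of the differential ring $\mathbb R[x]\{g+z\}$ are eventually without zeros, and their quotients form a Hardy field. It lies in some $H_1\in\mathcal M$. Since $g\in\mathrm E\subseteq H_1$, we get $z\in H_1$. But $z$ vanishes at all large integers and is positive between them, so it is not hardian.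
\end{proof}

\begin{corollary}\label{cor:EinD}
$\mathrm E^{>\mathbb R}\subseteq D_H$ for every $H\in\mathcal M$.
\end{corollary}

\begin{proof}
Combine Proposition~\ref{prop:dalg} with Lemma~\ref{lem:change}(c).
\end{proof}

Consequently Theorem~\ref{thm:main} follows from the first assertion of Theorem~\ref{thm:DH}, applied with $\psi=x$ in every $H\in\mathcal M$.

\section{Levels and reduction to germs near the identity}\label{sec:levels}

To approximate $g^{-1}$ inside $H$ we need a starting point. If $g$ is close to $x$, then $x$ is one. Since $\exp$ and $\log$ are at our disposal in $D_H$, it suffices to bring $g$ close to $x$ by composing with their iterates on both sides.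

\begin{proposition}\label{prop:level}
Let $g>\mathbb R$ be hardian and d-algebraic. Then there are $m,n\in\mathbb N$ with $\log_m\circ g\circ\exp_n=x+o(1)$.
\end{proposition}

For example, $g=e^{\log^2x}$ has $\log_2g=2\ell_2$ and $\log_3g=\ell_3+\log2$, so $\log_4\circ g\circ\exp_4=\log(e^x+\log2)=x+o(1)$. Each logarithm weakens the discrepancy: a power becomes a factor, a factor becomes a bounded summand, and a bounded summand becomes $o(1)$.

For $a,b>\mathbb R$ write $a\ll b$ if $\log a\prec\log b$, and call $a,b$ \emph{comparable} if $\log a\asymp\log b$. In a maximal Hardy field exactly one of $a\ll b$, $b\ll a$, ``$a,b$ comparable'' holds. The relation $\ll$ is transitive and persists when either side is replaced by a comparable germ, and $\log a\ll a$ always. We must show that some $\log_ig$ is comparable to some $\ell_j$, and the only resource is the finite transcendence degree of $\mathbb R\langle x,g\rangle$. A $\ll$-chain is algebraically independent, but the germs $\log_ig$ need not lie in this field, and adjoining them would raise the degree. The next lemma shows that a logarithmic derivative,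 which stays inside the field, imitates the logarithm up to comparability, provided that one differentiates with respect to a variable $s$ that is small enough.

\begin{lemma}\label{lem:ll}
Let $H\in\mathcal M$, let all germs below lie in $H^{>\mathbb R}$, and put $\partial_s=\frac1{s'}\partial$.
\begin{enumerate}
\item[(a)] If $a_1\ll\cdots\ll a_p$, then $a_1,\dots,a_p$ are algebraically independent over $\mathbb R$.
\item[(b)] If $s\ll b$, then $\partial_sb>\mathbb R$ and $\partial_sb$ is comparable to $b$.
\item[(c)] If $c$ is comparable to $b$ and $s\ll\log b$, then $\partial_sc/c>\mathbb R$ and $\partial_sc/c$ is comparable to $\log b$.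
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A quotient of two distinct monomials in the $a_i$ is $\prod a_i^{m_i}$ with $0\ne(m_i)\in\mathbb Z^p$. Its logarithm is $\sim m_i\log a_i$ for the largest $i$ with $m_i\ne0$, and so tends to $\pm\infty$. Hence distinct monomials lie in distinct $\asymp$-classes and are linearly independent.

(b) By Lemma~\ref{lem:deriv}(a), $b'/b\succ s'/s$, so $\partial_sb\succ b/s$. Also $b/s>b^{1/2}$, as $\log s<\frac12\log b$. On the other hand $\partial_sb\le b^2$, since otherwise $(-1/b)'>s'$ and $-1/b\to+\infty$. So $b^{1/2}<\partial_sb\le b^2$, and $\log\partial_sb/\log b$ has a limit in $[\frac12,2]$.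

(c) From $\log c\asymp\log b$ we get $\log_2c=\log_2b+O(1)$, so $\log c$ is comparable to $\log b$ and $s\ll\log c$. Apply (b) to $\log c$ and note that $\partial_s\log c=\partial_sc/c$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:level}]
Call $g$ a counterexample if it satisfies the hypotheses but not the conclusion, and suppose $g$ is one.

\emph{No $\log_ig$ is comparable to any $\ell_j$.} Otherwise $\log_{i+1}g\asymp\ell_{j+1}$, then $\log_{i+2}g=\ell_{j+2}+O(1)$, then $\log_{i+3}g=\ell_{j+3}+o(1)$, and composing with $\exp_{j+3}$ gives the conclusion.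

\emph{We may assume $x\ll g$.} The germ $g^{-1}$ satisfies the hypotheses by Lemma~\ref{lem:invdalg}. If $F=\log_m\circ g^{-1}\circ\exp_n=x+o(1)$, then $F^{-1}=\log_n\circ g\circ\exp_m$ and $F^{-1}-x=-(F-x)\circ F^{-1}\to0$, contrary to the choice of $g$. So $g^{-1}$ is a counterexample too. Since $g$ is not comparable to $x$, either $x\ll g$ or $g\ll x$, and in the second case composing $\log g\prec\log x$ with $g^{-1}$ gives $x\ll g^{-1}$.

Let $K=\mathbb R\langle x,g\rangle\subseteq H\in\mathcal M$ and $\tau=\operatorname{trdeg}_{\mathbb R}K<\infty$.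

\emph{Some $\log_lg$ drops below $x$.} Put $g_0=g$ and $g_{l+1}=g_l'/g_l\in K$. By Lemma~\ref{lem:ll}(c) with $s=x$ and induction, $g_i$ is comparable to $\log_ig$ as long as $x\ll\log_lg$ for all $l\le i$. If this held for all $l\le\tau$, then $g_\tau\ll\cdots\ll g_0$ would be $\tau+1$ algebraically independent elements of $K$. So there is $i$ with $x\ll\log_lg$ for $l\le i$ and, comparability being excluded, $\log_{i+1}g\ll x$.

\emph{Interlacing.} Put $b_j=\log_{i+j}g$, so $\ell_0\ll b_0$ and $b_1\ll\ell_0$. If $a\ll b$, then $\log a<\log b$, so $\log b\ll\log a$ fails. As no $b_j$ is comparable to an $\ell_k$, taking logarithms repeatedly gives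
\[
\ell_j\ll b_j,\qquad b_{j+1}\ll\ell_j\qquad(j\ge0).
\]
From here on $x$ is too large to serve as the variable $s$, but $\ell_{j+1}$ is small enough for $b_{j+1}$. Let $K_j=K(\ell_1,\dots,\ell_j)\subseteq H$. Since $\ell_{k+1}'=1/(\ell_0\cdots\ell_k)$, the field $K_j$ is closed under $\partial$ and under $\partial_{\ell_{j+1}}=\ell_0\cdots\ell_j\,\partial$. Let $c_0=g_i\in K_0$, comparable to $b_0$. Given $c_j\in K_j$ comparable to $b_j$, the element $c_{j+1}=\partial_{\ell_{j+1}}c_j/c_j\in K_j\subseteq K_{j+1}$ is comparable to $\log b_j=b_{j+1}$ by Lemma~\ref{lem:ll}(c), because $\ell_{j+1}\ll b_{j+1}$. So $K_j$ contains the chain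
\[
\ell_j\ll c_j\ll\ell_{j-1}\ll c_{j-1}\ll\cdots\ll\ell_0\ll c_0 .
\]
Each step from $K_{j}$ to $K_{j+1}$ adjoins one generator and lengthens the chain by two. By Lemma~\ref{lem:ll}(a), $2j+2\le\operatorname{trdeg}_{\mathbb R}K_j\le\tau+j$, which is false for $j=\tau$.
\end{proof}

The following special case is the core of the paper; it is proved in Section~\ref{sec:core}.

\begin{proposition}\label{prop:core}
Let $H\in\mathcal M$ and $G=x+\varepsilon\in D_H$ with $|\varepsilon|\le e^{-x}$. Then $G^{-1}\in H$.
\end{proposition}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:DH}, given Proposition~\ref{prop:core}]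
Let $g\in D_H$ and $\psi\in H^{>\mathbb R}$. By Proposition~\ref{prop:level}, $\log_m\circ g\circ\exp_n=x+\varepsilon_0$ with $\varepsilon_0\to0$. One more conjugation gives
\[
\log\circ(x+\varepsilon_0)\circ\exp=x+\log\bigl(1+e^{-x}(\varepsilon_0\circ\exp)\bigr),
\]
and the last term is at most $2e^{-x}|\varepsilon_0\circ\exp|\le e^{-x}$ in absolute value. So after increasing $m$ and $n$ by $1$, the germ $G=\log_m\circ g\circ\exp_n$ has the form $x+\varepsilon$ with $|\varepsilon|\le e^{-x}$, and $G\in D_H$ by Lemma~\ref{lem:monoid}(a).

We have $g^{-1}\circ\psi=\exp_n\circ G^{-1}\circ w$ with $w=\log_m\circ\psi\in H^{>\mathbb R}$, so we need $G^{-1}\circ w\in H$ rather than $G^{-1}\in H$. We therefore change the field. Let $H_1=H\circ w^{-1}\in\mathcal M$. By Lemma~\ref{lem:monoid}(b), $G\in D_{H_1}$, so $G^{-1}\in H_1$ by Proposition~\ref{prop:core}. This means $G^{-1}\circ w\in H$, and $H$ is closed under $\exp$.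
\end{proof}

\section{Inverting $x+\varepsilon$}\label{sec:core}

Let $H$, $G=x+\varepsilon$ be as in Proposition~\ref{prop:core}, and put $h=G^{-1}$, $\theta=h-x$. By Lemma~\ref{lem:invdalg}, $\theta$ is hardian and d-algebraic. From $G\circ h=x$ we get $\theta=-\varepsilon\circ h\to0$. Since $\theta$ and $\varepsilon\in H$ are hardian and tend to $0$, Lemma~\ref{lem:deriv}(a) gives $\theta^{(j)}\to0$ and $\varepsilon^{(j)}\to0$ for all $j$.

\emph{We assume $\theta\notin H$ and derive a contradiction.} The letter $\varphi$, also with indices, ranges over the elements of $H$ with $\varphi\prec1$. For $\eta\in\mathcal C^{<\infty}$ let $\|\eta\|_r$ be the germ of $t\mapsto\max_{j\le r}|\eta^{(j)}(t)|$.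

\subsection{Approximations and scales}\label{sub:scales}

We do not know that $\theta$ and $H$ lie in a common Hardy field, so a germ such as $\varphi-\theta$ might a priori oscillate against elements of $H$, and \eqref{eq:often} and Lemma~\ref{lem:deriv} do not apply to it. The hypothesis $G\in D_H$ supplies a substitute inside $H$, the \emph{defect}
\[
u(\varphi)=G\circ(x+\varphi)-x=\varphi+\varepsilon\circ(x+\varphi)\in H .
\]
We have $u(\varphi)\prec1$, and $u(\varphi)\ne0$ because $x+\varphi\ne h$.

\begin{lemma}\label{lem:defect}
For every $\varphi$: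
\begin{enumerate}
\item[(a)] $\frac12|\varphi-\theta|\le|u(\varphi)|\le2|\varphi-\theta|$;
\item[(b)] there is $\varphi^+$ with $|u(\varphi^+)|\le u(\varphi)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
For large $t$ consider $F_t(y)=y+\varepsilon(t+y)$ on $[-1,1]$. Then $\frac12\le F_t'\le\frac32$, $|F_t''|\le\frac12$, $F_t(\varphi(t))=u(\varphi)(t)$, and $F_t(\theta(t))=\theta(t)+\varepsilon(h(t))=0$. The mean value theorem gives (a).

For (b) we take a Newton step. The germ $1+\varepsilon'\circ(x+\varphi)=(G\circ(x+\varphi))'/(1+\varphi')$ lies in $H$, so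
\[
\varphi^+=\varphi-\frac{u(\varphi)}{1+\varepsilon'\circ(x+\varphi)}\in H,\qquad|\varphi^+-\varphi|\le2|u(\varphi)|,
\]
and $\varphi^+\prec1$. In Taylor's formula for $F_t$ at $\varphi(t)$, the terms of order $0$ and $1$ cancel at $\varphi^+(t)$, so $|u(\varphi^+)|\le\frac14(\varphi^+-\varphi)^2\le u(\varphi)^2$.
\end{proof}

Let $\mathcal V$ be the set of all $|u(\varphi)|$. By Lemma~\ref{lem:defect}(a), these are the precisions to which $\theta$ can be approximated from $H$. By (b), for each $v\in\mathcal V$ there is $v_1\in\mathcal V$ with $v_1\le v^2$. All estimates below separate quantities that are at least as large as some element of $\mathcal V$ from those smaller than every element of $\mathcal V$. Put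
\[
A=\{a\in H:|a|\le1/v\text{ for some }v\in\mathcal V\}.
\]
A \emph{scale} is an $s\in H$ with $0<s\prec1$ and $1/s\in A$, that is, $s\ge v$ for some $v\in\mathcal V$. A germ $f$ of a continuous function is \emph{flat} if $|f|\le v$ for all $v\in\mathcal V$, equivalently $|f|\le s$ for all scales $s$.

\begin{lemma}\label{lem:A}
The set $A$ is a convex subring of $H$ containing $\mathbb R$ and $x$, and $a^p\in A$ for $0<a\in A$ and real $p>0$. Every $v\in\mathcal V$ is a scale. Products, minima and positive real powers of scales are scales, and so is $s/a$ for a scale $s$ and $1\le a\in A$.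
\end{lemma}

\begin{proof}
Convexity is built into the definition, and $\mathbb R\subseteq A$ since $1/v\to\infty$. Let $a_1,a_2\in A$. As $\mathcal V$ is linearly ordered, $|a_1|,|a_2|\le1/v$ for a single $v\in\mathcal V$. With $v_1\le v^2$ in $\mathcal V$ we get $|a_1a_2|\le1/v^2\le1/v_1$ and $|a_1\pm a_2|\le2/v\le1/v_1$. If $0<a\in A$ and $p\le k\in\mathbb N$, then $a^p\le1+a^k\in A$. Finally $|\varepsilon|=|u(0)|\in\mathcal V$ and $1/|\varepsilon|\ge e^x\ge x$. The statements on scales follow by taking reciprocals.
\end{proof}

The bound $|\varepsilon|\le e^{-x}$ is used only here, to get $x\in A$; everywhere else $\varepsilon\to0$ suffices. To evaluate differential polynomials we need approximations of the derivatives of $\theta$ as well. Lemma~\ref{lem:deriv}(b) is not available for $\varphi-\theta$, but it is for $u(\varphi)$.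

\begin{lemma}\label{lem:approx}
For each $j$ there is a real constant $C_j$ such that $|\varphi^{(j)}-\theta^{(j)}|\le C_j|u(\varphi)|^{7/8}$ for all $\varphi$. Consequently, for each scale $s$ and each $r$ there is $\varphi$ with $\|\varphi-\theta\|_r\le s$.
\end{lemma}

\begin{proof}
Let $u=u(\varphi)$ and $w=x+u$. From $G\circ(x+\varphi)=w$ we get $x+\varphi=h\circ w$, that is, $\varphi=u+\theta\circ w$. Hence
\[
\varphi^{(j)}-\theta^{(j)}=u^{(j)}+\bigl[(\theta\circ w)^{(j)}-\theta^{(j)}\circ w\bigr]+\bigl[\theta^{(j)}\circ w-\theta^{(j)}\bigr].
\]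
By Lemma~\ref{lem:deriv}(b), $|u^{(i)}|\le|u|^{7/8}\le1$ for $i\le j$. The last bracket is at most $|u|$ in absolute value, by the mean value theorem and $|\theta^{(j+1)}|\le1$. For the first bracket, we have
\[
(\theta\circ w)^{(j)}=\sum_{i\le j}(\theta^{(i)}\circ w)\,q_{j,i}(u',\dots,u^{(j)})
\]
with integer polynomials $q_{j,i}$ independent of $\varphi$, where $q_{j,j}$ has constant term $1$ and $q_{j,i}$ has constant term $0$ for $i<j$. This follows by induction on $j$: the derivative of the $i$-th term is $(\theta^{(i+1)}\circ w)(1+u')q_{j,i}+(\theta^{(i)}\circ w)(q_{j,i})'$, and $(q_{j,i}(u',\dots,u^{(j)}))'$ is a polynomial in $u',\dots,u^{(j+1)}$ without constant term. So the first bracket is a sum of terms $(\theta^{(i)}\circ w)p_i(u',\dots,u^{(j)})$ with $|\theta^{(i)}\circ w|\le1$ and $p_i$ without constant term, and $|p_i(u',\dots,u^{(j)})|$ is at most $|u|^{7/8}$ times the sum of the absolute values of the coefficients of $p_i$.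

For the second statement, $s^2$ is a scale, so $|u(\varphi)|\le s^2$ for some $\varphi$, and $C_j|u(\varphi)|^{7/8}\le C_js^{7/4}\le s$ for $j\le r$.
\end{proof}

\subsection{Differential polynomials at $\theta$}\label{sub:poly}

For $R\in A\{Y\}$ of order at most $r$ write $R_j=\partial R/\partial Y^{(j)}$ and $L_R=\sum_{j\le r}R_j(\theta)\,\partial^j$, the linearization of $R$ at $\theta$. Its coefficients are germs in $\mathcal C^{<\infty}$, not known to lie in $H$.

\begin{lemma}\label{lem:taylor}
Let $R\in A\{Y\}$ have order at most $r$. There is $a\in A$, $a\ge1$, such that $|R_j(\theta)|\le a$ for $j\le r$ and, for all $\eta\in\mathcal C^{<\infty}$ with $\|\eta\|_r\le1$,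
\[
|R(\theta+\eta)-R(\theta)|\le a\|\eta\|_r,\qquad|R(\theta+\eta)-R(\theta)-L_R\eta|\le a\|\eta\|_r^2 .
\]
\end{lemma}

\begin{proof}
Let $\alpha\in A$ be the sum of the absolute values of the coefficients of $R$. For large $t$ let $R^t$ be the polynomial in $r+1$ real variables obtained by evaluating the coefficients at $t$. There is a real $C$, depending only on $r$ and the degree of $R$, such that all first and second partial derivatives of $R^t$ are bounded by $C\alpha(t)$ on the cube $[-2,2]^{r+1}$. Since $\|\theta\|_r\le1$, the segment from $(\theta^{(j)}(t))_j$ to $(\theta^{(j)}(t)+\eta^{(j)}(t))_j$ lies in the cube. Taylor's formula bounds the two left-hand sides by $(r+1)C\alpha\|\eta\|_r$ and $\frac12(r+1)^2C\alpha\|\eta\|_r^2$. Take $a=1+(r+1)^2C\alpha$.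
\end{proof}

The next lemma says that $R(\theta)$ does not oscillate against the scales.

\begin{lemma}\label{lem:dich}
If $R\in A\{Y\}$, then either $R(\theta)$ is flat, or $|R(\theta)|\ge s$ for some scale $s$.
\end{lemma}

\begin{proof}
If $R(\theta)$ is not flat, there is $v\in\mathcal V$ with $|R(\theta)|>v$ at arbitrarily large $t$. Let $r$ bound the order of $R$ and take $a$ from Lemma~\ref{lem:taylor}. By Lemma~\ref{lem:approx} there is $\varphi$ with $\|\varphi-\theta\|_r\le v/(4a)$, so $|R(\varphi)-R(\theta)|\le v/4$. Then $|R(\varphi)|>\frac34v$ at arbitrarily large $t$, hence eventually by \eqref{eq:often}, since $R(\varphi),v\in H$. Therefore $|R(\theta)|\ge v/2$.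
\end{proof}

\emph{The choice of $Q$.} One would like to take a minimal $P\in\mathbb R\{Y\}$ with $P(\theta)=0$. The leading coefficient of $L_P$ is then the value of the separant, which is nonzero. But it might be flat, and then no estimate at the level of scales can divide by it. The remedy is to minimize over differential polynomials that annihilate $\theta$ only up to a flat error. Flat coefficients have to be excluded, since a nonzero flat constant would qualify trivially. (The nonzero flat elements of $A$ are exactly the nonzero nonunits: if $a\in A$ is not flat, then $|a|>v$ for some $v\in\mathcal V$ and $1/a\in A$, while $|a|\ge v$ is incompatible with $|a|\le v^2$. So we are in effect working over the residue field of the local ring $A$.)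

Call $R\in A\{Y\}$ \emph{reduced} if $R\ne0$ and no nonzero coefficient of $R$ is flat. There are reduced $R$ with $R(\theta)$ flat, for instance any nonzero $R\in\mathbb R\{Y\}$ with $R(\theta)=0$; this is where the d-algebraicity of $\theta$ enters. No such $R$ lies in $A$. Among them choose $Q$ of minimal order $r$ and then of minimal degree in $Y^{(r)}$. This degree is positive, so $Q_r\ne0$. The nonzero coefficients of $Q_r$ are positive integer multiples of nonzero coefficients of $Q$, so $Q_r$ is reduced. By minimality $Q_r(\theta)$ is not flat, and Lemma~\ref{lem:dich} gives a scale $\sigma$ with $|Q_r(\theta)|\ge\sigma$. Fix $a\in A$, $a\ge1$, for which Lemma~\ref{lem:taylor} holds for each of $Q,Q_0,\dots,Q_r$. In summary,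
\begin{equation}\label{eq:L}
Q(\theta)\text{ is flat},\qquad L=L_Q=\sum_{j\le r}\lambda_j\partial^j,\qquad|\lambda_j|\le a\ (j\le r),\qquad|\lambda_r|\ge\sigma .
\end{equation}
Let $\rho_0=(xa)^{-8}$, a scale. It is chosen so that
\begin{equation}\label{eq:rho0}
|\delta|\le\rho_0\ \Longrightarrow\ a|\delta|^{1/4}\le x^{-2}\to0 .
\end{equation}

\subsection{Approximate solutions of the linearized equation}\label{sub:gap}

Call $\delta\in H^\times$ \emph{exceptional} if $1/\delta\in A$, $|\delta|\le\rho_0$ and $|L\delta|\le|\delta|^{3/2}$. Thus $|\delta|$ is a scale and $\delta$ nearly solves $L\delta=0$. The exponent $3/2$ lies between $1$, the order of a typical linear term, and $7/4=2\cdot\frac78$, the order of the quadratic remainder in Lemma~\ref{lem:taylor}; by \eqref{eq:rho0} the factor $a$ in that remainder is absorbed.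

\begin{lemma}\label{lem:gap}
There is a scale $\rho\le\rho_0$ such that no exceptional $\delta$ satisfies $|\delta|\le\rho$.
\end{lemma}

There are two ways to limit the small solutions of a linear equation of order $r$. A Gronwall-type estimate shows that they cannot decay faster than an exponential $e^{-b}$ with $b$ controlled by the coefficients. This helps only if $e^{-b}$ is a scale, which is so when $A$ is closed under $\exp$. If $A$ is not closed under $\exp$, as for the convex ring of all $a$ with $|a|\le e^{nx}$ for some $n$, then the logarithms of all scales are bounded by one element of $A$, differentiation costs only a fixed factor from $A$, and a Wronskian shows that approximate solutions occur in at most $r$ orders of magnitude. For this we need a lower bound on Wronskians. Recall that $\operatorname{wr}(\delta_0,\dots,\delta_q)=\det(\delta_i^{(j)})_{0\le i,j\le q}$.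

\begin{lemma}\label{lem:wr}
If $\delta_0\succ\cdots\succ\delta_q$ in $H^\times$, then $|\operatorname{wr}(\delta_0,\dots,\delta_q)|\ge x^{-q(q+1)}\prod_{i\le q}|\delta_i|$.
\end{lemma}

\begin{proof}
The case $q=0$ is an equality. Let $q\ge1$. By the Leibniz rule, the matrix $((fy_i)^{(j)})$ is the product of $(y_i^{(j)})$ with a triangular matrix whose diagonal entries are $f$, so $\operatorname{wr}(fy_0,\dots,fy_q)=f^{q+1}\operatorname{wr}(y_0,\dots,y_q)$. Expanding along the row of $y_0=1$ gives $\operatorname{wr}(1,y_1,\dots,y_q)=\operatorname{wr}(y_1',\dots,y_q')$. Hence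
\[
\operatorname{wr}(\delta_0,\dots,\delta_q)=\delta_0^{q+1}\operatorname{wr}(\eta_1,\dots,\eta_q),\qquad\eta_i=(\delta_i/\delta_0)' .
\]
Since $1\succ\delta_1/\delta_0\succ\cdots\succ\delta_q/\delta_0\neq0$, Lemma~\ref{lem:deriv}(a),(c) gives $\eta_1\succ\cdots\succ\eta_q$ in $H^\times$ and $|\eta_i|\ge x^{-2}|\delta_i/\delta_0|$. By induction the Wronskian is at least $|\delta_0|^{q+1}x^{-(q-1)q}x^{-2q}\prod_{1\le i\le q}|\delta_i/\delta_0|$ in absolute value, and $(q-1)q+2q=q(q+1)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:gap}]
If $r=0$, an exceptional $\delta$ satisfies $\sigma\le|\lambda_0|\le|\delta|^{1/2}$, so $|\delta|\ge\sigma^2>\sigma^3$, and $\rho=\min(\rho_0,\sigma^3)$ works. Let $r\ge1$.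

\emph{Case I: $e^b\in A$ for all $b\in A$.} Let $\delta$ be exceptional and $N=\bigl(\sum_{j<r}(\delta^{(j)})^2\bigr)^{1/2}\ge|\delta|>0$. From $\lambda_r\delta^{(r)}=L\delta-\sum_{j<r}\lambda_j\delta^{(j)}$, \eqref{eq:L} and $|\delta|^{3/2}\le N$ we get $|\delta^{(r)}|\le(1+ar)N/\sigma$. By the Cauchy--Schwarz inequality,
\[
|NN'|=\Bigl|\sum_{j<r}\delta^{(j)}\delta^{(j+1)}\Bigr|\le N\bigl(N+|\delta^{(r)}|\bigr),
\]
so $|N'|\le bN$ with $b=x+1+(1+ar)/\sigma\in A$, which does not depend on $\delta$. The germ $b\in H$ tends to $+\infty$, so it is eventually increasing. Integrating $(\log N)'\ge-b$ from a fixed large $T\ge0$ gives $\log N(t)\ge\log N(T)-tb(t)\ge-2tb(t)$ for large $t$. By Lemma~\ref{lem:deriv}(b), $N\le\sqrt r\,|\delta|^{7/8}\le|\delta|^{1/2}$. So $|\delta|\ge N^2\ge e^{-4xb}>e^{-5xb}$. Since $5xb\in A$, the case hypothesis makes $e^{-5xb}$ a scale, and $\rho=\min(\rho_0,e^{-5xb})$ works.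

\emph{Case II: there is $\omega\in A$ with $e^\omega\notin A$.} Then $\omega>\mathbb R$, since otherwise $e^\omega$ would be bounded. Let $0\ne\delta\prec1$ in $H$ with $1/\delta\in A$. By convexity $1/|\delta|<e^\omega$, so $|\log|\delta||\le\omega$, and Lemma~\ref{lem:deriv}(b) gives $|\delta'|\le\omega^2|\delta|$. Moreover $0\ne\delta'\prec1$, and $1/\delta'\in A$ because $|1/\delta'|\le x^2/|\delta|$ by Lemma~\ref{lem:deriv}(c). So the argument applies to $\delta'$, and by induction
\begin{equation}\label{eq:omega}
|\delta^{(j)}|\le\omega^{2j}|\delta|\qquad(j\ge0).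
\end{equation}
Let $\rho'=\min\bigl(\rho_0,(\sigma x^{-r(r+1)-1}\omega^{-2r^2})^2\bigr)$, a scale. Suppose $\delta_0\succ\cdots\succ\delta_r$ are exceptional with $|\delta_i|\le\rho'$. In the matrix $(\delta_i^{(j)})_{i,j\le r}$ multiply the last column by $\lambda_r$ and add $\lambda_j$ times column $j$ for each $j<r$. This shows that $\lambda_r\operatorname{wr}(\delta_0,\dots,\delta_r)$ is the determinant of the matrix whose last column is replaced by $(L\delta_i)_i$. Expand along that column. The $i$-th minor is a signed sum of $r!$ products of $r$ factors $\delta_k^{(j)}$, one for each $k\ne i$, and each factor is at most $\omega^{2r}|\delta_k|$ in absolute value by \eqref{eq:omega}. Also $|L\delta_i|\le|\delta_i|^{3/2}\le(\rho')^{1/2}|\delta_i|$. With $\Pi=\prod_k|\delta_k|$ and Lemma~\ref{lem:wr},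
\[
\sigma x^{-r(r+1)}\Pi\le\sum_{i\le r}|L\delta_i|\;r!\,\omega^{2r^2}\prod_{k\ne i}|\delta_k|\le(r+1)!\,\omega^{2r^2}(\rho')^{1/2}\,\Pi\le(r+1)!\,\sigma x^{-r(r+1)-1}\Pi .
\]
This says $x\le(r+1)!$, which is false. So the exceptional elements of absolute value at most $\rho'$ lie in at most $r$ classes for $\asymp$. If there are none, take $\rho=\rho'$. Otherwise let $\delta_*$ be one in the smallest class and take the scale $\rho=\delta_*^2\le\rho'$. An exceptional $\delta$ with $|\delta|\le\rho$ would satisfy $|\delta|\le\rho'$ and $\delta\prec\delta_*$, contrary to the choice of $\delta_*$.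
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:core}}\label{sub:end}

We follow the two steps of Section~\ref{sec:example}, with the width $d=\rho/4$, a scale.

\emph{Step 1: a zero of $Q$ in $H$ near $\theta$.} Since $1/d\in A$ and $d\le\rho\le\rho_0$, but $d$ is not exceptional, we have $|Ld|>d^{3/2}$ at arbitrarily large $t$. To turn this into an eventual inequality with a sign, we replace $Ld$ by an element of $H$. By Lemma~\ref{lem:approx} choose $\varphi$ such that $\eta_0=\varphi-\theta$ satisfies $\|\eta_0\|_r\le d^2/(a(r+1))$. Then $\|\eta_0\|_r\le d^2$, and $|L\eta_0|\le d^2$ by \eqref{eq:L}. Put $M=\sum_{j\le r}Q_j(\varphi)d^{(j)}\in H$. By Lemma~\ref{lem:taylor} for the $Q_j$, and since $|d^{(j)}|\le1$,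
\[
|Ld-M|\le\sum_{j\le r}|Q_j(\theta)-Q_j(\varphi)|\le(r+1)a\|\eta_0\|_r\le d^2\le\tfrac14d^{3/2}.
\]
So $|M|>\frac12d^{3/2}$ at arbitrarily large $t$, hence eventually by \eqref{eq:often}. It follows that $Ld$ has the eventual sign of $M$ and that $|Ld|\ge\frac14d^{3/2}$.

Now $\varphi\pm d=\theta+(\eta_0\pm d)$, and $\|\eta_0\pm d\|_r\le d^2+d^{7/8}\le2d^{7/8}\le1$ by Lemma~\ref{lem:deriv}(b). Lemma~\ref{lem:taylor} gives
\[
Q(\varphi\pm d)=\pm Ld+Q(\theta)+L\eta_0+\xi_\pm,\qquad|\xi_\pm|\le4ad^{7/4}=4ad^{1/4}\cdot d^{3/2}.
\]
Here $|Q(\theta)|\le d^2$ because $Q(\theta)$ is flat, $|L\eta_0|\le d^2$, and $ad^{1/4}\to0$ by \eqref{eq:rho0}. So the last three terms are $\prec d^{3/2}$, and $Q(\varphi+d)$, $Q(\varphi-d)$ are nonzero of opposite sign. By Theorem~\ref{thm:divp} there is $y\in H$ with $\varphi-d<y<\varphi+d$ and $Q(y)=0$. Then $y\prec1$ and $|y-\theta|\le d+d^2\le2d$.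

\emph{Step 2: $y-\theta$ yields a small exceptional element.} Lemma~\ref{lem:gap} says nothing about flat germs, so we must know that $y-\theta$ is not flat. This is where $G\in D_H$ and $\theta\notin H$ are decisive: since $y\in H$ and $y\prec1$, the germ $v=|u(y)|$ belongs to $\mathcal V$, and Lemma~\ref{lem:defect}(a) gives
\[
\tfrac12v\le|y-\theta|\le2v,\qquad v\le4d .
\]
The germ $y-\theta$ is not in $H$, so we replace $\theta$ by an approximation much finer than $v$. By Lemma~\ref{lem:approx} choose $\varphi_1$ with $\|\varphi_1-\theta\|_r\le v^3/(a(r+1))$, and put $\delta=y-\varphi_1\in H$, so that $y-\theta=\delta+(\varphi_1-\theta)$.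
\begin{itemize}
\item Since $|\delta-(y-\theta)|\le v^3$, we have $v/4\le|\delta|\le3v$. Hence $\delta\ne0$, $\delta\prec1$, $1/\delta\in A$, $v^3\le64|\delta|^3$, and $|\delta|\le2d+64d^3\le3d<\rho\le\rho_0$.
\item By Lemma~\ref{lem:deriv}(b), $\|y-\theta\|_r\le\|\delta\|_r+v^3\le|\delta|^{7/8}+64|\delta|^3\le2|\delta|^{7/8}\le1$.
\item By \eqref{eq:L}, $|L(\varphi_1-\theta)|\le v^3\le64|\delta|^3\le\delta^2$, and $|Q(\theta)|\le\delta^2$ because $\delta^2$ is a scale.
\end{itemize}
Lemma~\ref{lem:taylor} with $\eta=y-\theta$ gives $0=Q(y)=Q(\theta)+L\delta+L(\varphi_1-\theta)+\xi$ with $|\xi|\le4a|\delta|^{7/4}$. Therefore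
\[
|L\delta|\le\bigl(4a|\delta|^{1/4}+2|\delta|^{1/2}\bigr)|\delta|^{3/2}\le|\delta|^{3/2}
\]
by \eqref{eq:rho0}. So $\delta$ is exceptional and $|\delta|\le\rho$, contradicting Lemma~\ref{lem:gap}. Hence $\theta\in H$ and $G^{-1}=x+\theta\in H$. This proves Proposition~\ref{prop:core}, and with it the first assertion of Theorem~\ref{thm:DH} and Theorem~\ref{thm:main}.

\section{The group $D_H$ and the action on maximal Hardy fields}\label{sec:rest}

\begin{proof}[End of the proof of Theorem~\ref{thm:DH}]
By Lemma~\ref{lem:monoid}(a), $D_H$ contains $x$ and is closed under composition. Let $g\in D_H$. The germ $g^{-1}>\mathbb R$ is d-algebraic by Lemma~\ref{lem:invdalg}, and $g^{-1}\circ\varphi\in H$ for all $\varphi\in H^{>\mathbb R}$ by the first assertion. So $g^{-1}\in D_H$, and $D_H$ is a group. The maps $\varphi\mapsto g\circ\varphi$ and $\varphi\mapsto g^{-1}\circ\varphi$ send $H^{>\mathbb R}$ to itself and are mutually inverse.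
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}]
Let $g\in\mathrm E^{>\mathbb R}$ and $H\in\mathcal M$. By Theorem~\ref{thm:main}, $f_0=g^{-1}$ lies in $\mathrm E\subseteq H$, so $H\circ g=H\circ f_0^{-1}\in\mathcal M$ by Lemma~\ref{lem:change}(b).

Conversely, let $g\in\mathcal C^{<\infty}$, $g>\mathbb R$, with $H\circ g\in\mathcal M$ for all $H\in\mathcal M$. Fix $H$. Since $x\in H\circ g$, there is $a\in H$ with $a\circ g=x$. The germ $a$ has a limit, and $a(g(t))=t\to+\infty$ with $g(t)\to+\infty$, so $a>\mathbb R$. Hence $a$ has a compositional inverse, $g=a^{-1}\circ a\circ g=a^{-1}$, and $g$ has the compositional inverse $g^{-1}=a\in H$. As $H$ was arbitrary, $g^{-1}\in\mathrm E^{>\mathbb R}$, and Theorem~\ref{thm:main} gives $g\in\mathrm E$.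

For $g\in\mathrm E^{>\mathbb R}$ the maps $H\mapsto H\circ g$ and $H\mapsto H\circ g^{-1}$ send $\mathcal M$ to itself and are mutually inverse. Finally, if $f$ is hardian, then $f\in H$ for some $H\in\mathcal M$, and $f\circ g\in H\circ g\in\mathcal M$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADHbook}
Aschenbrenner, van den Dries, and van der Hoeven,
\emph{Asymptotic Differential Algebra and Model Theory of Transseries},
Ann. of Math. Studies 195, 2017.

\bibitem{ADHmax}
Aschenbrenner, van den Dries, and van der Hoeven,
\emph{Maximal Hardy fields},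
arXiv:2304.10846.

\bibitem{Bag}
Vincent Mamoutou Bagayoko,
\emph{On ordered groups of regular growth rates},
arXiv:2402.00549 (2024).

\bibitem{Bos}
Boshernitzan,
J. Analyse Math. 39 (1981).

\bibitem{vdH}
van der Hoeven,
\emph{Transseries and Real Differential Algebra},
LNM 1888, 2006.

\bibitem{Ros}
Rosenlicht,
J. Math. Anal. Appl. 93 (1983).

\end{thebibliography}
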